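# A Valdivia compact space with a retract that is not Valdivia compact

## Two theorems on retracts and the cardinal $\aleph_2$

We begin with the results. The definitions of all terms follow in the next section. Everything takes place in ZFC, with no further assumptions.

**Theorem 1.** There are a zero-dimensional Valdivia compact space $X$ of weight $\le\aleph_2$ and a retract $Y$ of $X$ that is not Valdivia compact.

**Theorem 2.** For an infinite cardinal $\lambda$, the following are equivalent: every retract of weight $\lambda$ of a Valdivia compact space (of any weight) is Valdivia compact; $\lambda\le\aleph_1$.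

The question behind these theorems is taken from Wieslaw Kubis, "Compact spaces generated by retractions", arXiv:math/0511567 (2005): is the class of Valdivia compacta stable under retractions? In plain words, a Valdivia compact space sits in a cube in such a way that the points with only countably many nonzero coordinates are dense in it. If we retract such a space onto a subspace, can we always find good coordinates for the subspace too?

Theorem 1 says no. Theorem 2 says exactly at which size the trouble starts. Small retracts, of weight at most $\aleph_1$, are always Valdivia, however large the space is that we retract; in every weight from $\aleph_2$ on there is a bad retract. The case $\lambda\le\aleph_1$ of Theorem 2 is known (Kubiś–Michalewski, *Small Valdivia compact spaces*, Topology Appl. 2006); we prove it in full, because its proof shows what has to be destroyed at $\aleph_2$. Once it is available, the $Y$ of Theorem 1 must have weight exactly $\aleph_2$, hence so must $X\supseteq Y$, and $\aleph_2$ is the least weight at which a counterexample can exist.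

## $\Sigma$-products, Valdivia compacta, retracts

**Definition.** Let $\kappa$ be a cardinal. For $x\in[0,1]^\kappa$ put $\operatorname{suppt}(x)=\{\alpha<\kappa: x(\alpha)\ne0\}$. The *$\Sigma$-product* is
$$\Sigma(\kappa)=\{x\in[0,1]^\kappa:\ |\operatorname{suppt}(x)|\le\aleph_0\}.$$
A compact Hausdorff space $X$ is *Valdivia compact* if for some $\kappa$ it has a homeomorphic embedding $X\subseteq[0,1]^\kappa$ with $X=\operatorname{cl}(X\cap\Sigma(\kappa))$.

Any index set of size $\kappa$ may replace $\kappa$. Since a continuous injection from a compact space to a Hausdorff space is an embedding, being Valdivia means: there is a family of continuous functions $X\to[0,1]$ that separates points, such that the points at which only countably many functions of the family are nonzero form a dense set. When the functions are characteristic functions of clopen sets, we need a point-separating family of clopen sets such that a dense set of points lie in only countably many of them each.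

*Example 1.* Every compact metrizable space embeds in $[0,1]^\omega=\Sigma(\omega)$, so it is Valdivia. So is $\{0,1\}^\kappa$: points with finite support are dense.

*Example 2.* The ordinal space $[0,\omega_1]$ is Valdivia. Send $\delta$ to the characteristic function of the set $\delta=\{\alpha:\alpha<\delta\}$ in $\{0,1\}^{\omega_1}$. This is injective, and continuous because $\{\delta:\alpha<\delta\}=(\alpha,\omega_1]$ is clopen. Every $\delta<\omega_1$ has countable support, and these points are dense.

*Example 3.* $\beta\mathbb N$ is not Valdivia. Suppose $\beta\mathbb N\subseteq[0,1]^\kappa$ with a dense $\Sigma$-part. A dense set contains all isolated points, so every $n\in\mathbb N$ has countable support. Let $A$ be the countable union of these supports. All points of $\operatorname{cl}(\mathbb N)=\beta\mathbb N$ vanish off $A$, so $\beta\mathbb N$ embeds in $[0,1]^A$ and is metrizable, which it is not.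

**Definition.** A space $Y$ is a *retract* of $X$ if $Y\subseteq X$ and there is a continuous $r:X\to Y$ with $r(y)=y$ for all $y\in Y$.

The first thing to try on a retract $Y\subseteq X\subseteq[0,1]^\kappa$ is to restrict the embedding to $Y$. This fails at once. The one-point space consisting of the constant function $1$ is a retract of $\{0,1\}^{\omega_1}$, and it contains no point of $\Sigma(\omega_1)$. Of course a point is Valdivia, but through other coordinates. So a positive proof has to produce new coordinates on $Y$, and a counterexample has to defeat *every* choice of coordinates.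

We also use the *weight* of a compact space, the least size of a base. Recall that a compact Hausdorff space of infinite weight at most $\lambda$ has a point-separating family of at most $\lambda$ continuous functions to $[0,1]$, and that subspaces of $[0,1]^\lambda$ have weight at most $\lambda$.

## Hyperspaces of closed set systems

All our examples live in hyperspaces. For a compact Hausdorff space $L$ let $\exp(L)$ be the set of nonempty closed subsets of $L$ with the *Vietoris topology*, generated by the sets $\{w: w\subseteq U\}$ and $\{w:w\cap U\neq\emptyset\}$, $U$ open in $L$. It is compact Hausdorff. We use three facts.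

- The map $S\mapsto\{S\}$ is continuous.
- The map $(w,w')\mapsto w\cup w'$ is continuous, since $w\cup w'\subseteq U$ iff both are contained in $U$, and $w\cup w'$ meets $U$ iff one of them does. For a continuous $f:L\to L'$, the map $w\mapsto f[w]$ is continuous for the same kind of reason.
- The relation $\{(S,w):S\in w\}$ is closed in $L\times\exp(L)$. If $S\notin w$, take disjoint open $U\ni S$ and $V\supseteq w$; then $U\times\{v:v\subseteq V\}$ misses the relation.

Our $L$ will be a closed subset of $\mathcal P(I)=\{0,1\}^I$ for some set $I$, so points of $L$ are subsets of $I$. For $w\subseteq L$ and $C\subseteq I$, the *trace* of $w$ on $C$ is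
$$w|C=\{S\cap C: S\in w\}.$$

**Lemma 3.** Let $L\subseteq\mathcal P(I)$ be closed. For finite $F\subseteq I$ and $\mathcal T\subseteq\mathcal P(F)$ the set $\{w\in\exp(L): w|F=\mathcal T\}$ is clopen, and these sets form a base. If $K\subseteq\exp(L)$ is closed and $G\subseteq K$ is clopen in $K$, there is one finite $F\subseteq I$ such that for $v,v'\in K$ with $v|F=v'|F$ we have $v\in G\iff v'\in G$.

*Proof.* For $A\subseteq F$ let $[A]_F=\{S\in L:S\cap F=A\}$, a clopen set. Then $w|F=\mathcal T$ says that $w$ meets $[A]_F$ for each $A\in\mathcal T$ and that $w\subseteq\bigcup_{A\in\mathcal T}[A]_F$. Both are clopen conditions.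

Base: let $w\subseteq U_0$ and $w\cap U_i\ne\emptyset$ for $1\le i\le k$. Cover the compact set $w$ by finitely many sets $[A_j]_{F_j}\subseteq U_0$. For each $i$ pick $S_i\in w\cap U_i$ and a set $[S_i\cap G_i]_{G_i}\subseteq U_i$. Let $F$ be the union of all $F_j$ and $G_i$. If $v|F=w|F$, then each member of $v$ has the same trace on $F$ as some member of $w$, so $v\subseteq U_0$; and some member of $v$ has the same trace on $F$ as $S_i$, so $v$ meets $U_i$.

Last claim: $G$ is compact, so it is covered by finitely many sets $\{w\in K: w|F_i=\mathcal T_i\}\subseteq G$. Put $F=\bigcup F_i$. Since $F_i\subseteq F$, the trace $w|F$ determines $w|F_i$. Hence if $v\in G$ and $v'|F=v|F$, then $v'$ lies in the same basic set as $v$, so $v'\in G$. $\square$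

In particular $\exp(L)$ is zero-dimensional, of weight at most $|I|$ if $I$ is infinite.

If in addition $L$ is closed under intersections and $I\in L$, put $\mathrm{Cl}(A)=\bigcap\{S\in L:A\subseteq S\}$ for $A\subseteq I$. This is the least member of $L$ that contains $A$.

**Lemma 4.** Let $L\subseteq\mathcal P(I)$ be closed, closed under arbitrary intersections, with $I\in L$, and suppose $\mathrm{Cl}(A)$ is countable for every finite $A\subseteq I$. Then $\exp(L)$ is Valdivia compact.

The point of the proof is to choose clopen sets such that a set $w$ of countable $S$'s lies in few of them. The trick is to use only traces on $F$ that fill $F$.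

*Proof.* For finite $F\subseteq I$ and $\mathcal T\subseteq\mathcal P(F)$ with $\bigcup\mathcal T=F$, let $W_{F,\mathcal T}=\{w\in\exp(L):w|F=\mathcal T\}$, a clopen set.

**Step 1: these sets separate points.** Let $w\neq w'$. By Lemma 3 there is a finite $F$ with $w|F\ne w'|F$. Put $F_1=\bigcup(w|F)$ and $F_1'=\bigcup(w'|F)$. For $S\in w$ we have $S\cap F\subseteq F_1\subseteq F$, so $S\cap F_1=S\cap F$; hence $w|F_1=w|F$, and likewise $w'|F_1'=w'|F$. So $w\in W_{F_1,\,w|F}$ and $w'\in W_{F_1',\,w'|F}$. Suppose neither set separates $w$ from $w'$. Then $w'|F_1=w|F$, whose union is $F_1$; so $F_1=\bigcup(w'|F_1)\subseteq\bigcup(w'|F)=F_1'$. Symmetrically $F_1'\subseteq F_1$. So $F_1=F_1'$ and $w'|F=w'|F_1'=w'|F_1=w|F$, a contradiction.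

**Step 2: many points lie in few of the sets.** Let $D$ be the set of nonempty finite sets of countable members of $L$. If $w\in D$, then $C=\bigcup w$ is countable, and $w\in W_{F,\mathcal T}$ implies $F=\bigcup\mathcal T=\bigcup(w|F)\subseteq C$. There are countably many such $F$ and finitely many $\mathcal T$ for each. So $w$ lies in only countably many of our sets.

**Step 3: $D$ is dense.** Given $w\in\exp(L)$ and a finite $F$, put $w_0=\{\mathrm{Cl}(A):A\in w|F\}\in D$. If $A=S\cap F$ with $S\in w$, then $A\subseteq\mathrm{Cl}(A)\subseteq S$, so $\mathrm{Cl}(A)\cap F=A$. Hence $w_0|F=w|F$, and Lemma 3 gives density. $\square$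

## Closed subsets of $[0,\omega_1]$ that contain $\omega_1$

Here is the smallest interesting retract of this kind, treated by hand. Let $I=\omega_1$ and let $L$ consist of the ordinals $\delta\le\omega_1$, seen as subsets of $\omega_1$. By Example 2 this is $[0,\omega_1]$ with its usual topology. It is closed under intersections and contains $\omega_1$, and the closure of a finite set is a countable ordinal, so $\exp([0,\omega_1])$ is Valdivia by Lemma 4. The map $w\mapsto w\cup\{\omega_1\}$ retracts it onto
$$Y'=\{w\in\exp([0,\omega_1]):\omega_1\in w\}.$$
The old coordinates are not usable on $Y'$ as they stand: if $\omega_1\in w$, then for every $\alpha<\omega_1$ the point $w$ lies in $W_{\{\alpha\},\,w|\{\alpha\}}$, so $w$ has uncountable support. Nevertheless we have the following.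

**Proposition 5.** $Y'$ is Valdivia compact.

*Proof.* For $-1\le\alpha<\beta<\omega_1$ let $V_{\alpha,\beta}=\{w\in Y':w\cap(\alpha,\beta]=\emptyset\}$. It is clopen, as $(\alpha,\beta]$ is.

*Separation.* Let $w\ne w'$ in $Y'$, say $\beta\in w\setminus w'$. Then $\beta<\omega_1$. As $w'$ is closed, there is $\alpha<\beta$ with $w'\cap(\alpha,\beta]=\emptyset$. So $w'\in V_{\alpha,\beta}$ and $w\notin V_{\alpha,\beta}$.

*Density.* For $\delta<\omega_1$ and $w\in Y'$ put
$$E_\delta(w)=\{\min(S,\delta):S\in w\}\cup[\delta,\omega_1].$$
If $E_\delta(w)\in V_{\alpha,\beta}$ then $\beta<\delta$, since otherwise $\beta\in E_\delta(w)\cap(\alpha,\beta]$. So $E_\delta(w)$ lies in only countably many $V_{\alpha,\beta}$. To see that the points $E_\delta(w)$ approximate $w$, take a finite partition of $[0,\omega_1]$ into intervals $(\alpha_i,\alpha_{i+1}]$, the last one being $(\alpha_k,\omega_1]$. Given a trace on a finite $F\subseteq\omega_1$, such a partition by the elements of $F$ decides it. If $\delta>\alpha_k$, then $E_\delta(w)$ and $w$ agree below $\delta$, so they meet the same intervals among the first ones, and both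 meet the last one. $\square$

The repair is visible: to make $\{\omega_1\}$ a limit of points with countable support, we *fill in* everything above $\delta$. The maps $E_\delta$ satisfy $E_\delta E_\varepsilon=E_\varepsilon E_\delta=E_\delta$ for $\delta\le\varepsilon$, because
$$\{\min(S,\varepsilon):S\in[\delta,\omega_1]\}\cup[\varepsilon,\omega_1]=[\delta,\varepsilon]\cup[\varepsilon,\omega_1]=[\delta,\omega_1].$$
This used that $[0,\omega_1]$ is linearly ordered.

## Elementary submodels and coordinate projections

For a regular uncountable cardinal $\theta$, $H(\theta)$ is the set of all sets hereditarily of size $<\theta$. We always take $\theta$ so large that all objects under discussion, and the sets we quantify over, lie in $H(\theta)$ (in particular $\omega_2\in H(\theta)$). A set $M\prec H(\theta)$ is an elementary submodel. We use it in one way only: if some $x$ satisfies a first-order condition in $H(\theta)$ with parameters in $M$, then some $x\in M$ does. Five facts follow.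

- (F1) Finite subsets of $M$ are elements of $M$, since $M$ is closed under pairs and unions. Every natural number, every rational, and $\omega$, $\omega_1$, $\omega_2$ lie in $M$, being definable.
- (F2) If $A\in M$ is countable, then $A\subseteq M$. For $A\ne\emptyset$ there is a surjection $\omega\to A$ in $M$, and its values at $n\in\omega\subseteq M$ are in $M$.
- (F3) If $M$ is countable, $M\cap\omega_1$ is a countable limit ordinal. By (F2) it is a transitive set of ordinals, and it is closed under successor.
- (F4) If $H(\theta)\in M'\prec H(\theta')$, then $M'\cap H(\theta)\prec H(\theta)$. Indeed, let $a\in M'\cap H(\theta)$ and let $\exists x\,\varphi(x,a)$ hold in $H(\theta)$. "There is $x\in H(\theta)$ such that $\varphi(x,a)$ holds in $H(\theta)$" is true in $H(\theta')$, so there is such an $x$ in $M'$. Apply the Tarski–Vaught criterion.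
- (F5) For each $a\in H(\theta)$ there is a continuous increasing chain $\langle C_\xi:\xi<\omega_1\rangle$ of countable elementary submodels of $H(\theta)$ with $a\in C_0$ and $C_\xi\in C_{\xi+1}$, and then $\bigcup_\xi C_\xi$ is an elementary submodel containing all of $\omega_1$. The chain comes from Löwenheim–Skolem at successors and from unions at limits. Since $C_\xi\cap\omega_1$ is an ordinal that belongs to $C_{\xi+1}$, the ordinals $C_\xi\cap\omega_1$ strictly increase, so their union is $\omega_1$.

*Example 4.* Let $M$ be countable. Then $M\cap\omega_1$ is an ordinal $\delta<\omega_1$, while $\omega_1\in M$. So $M\cap\omega_2$ is not an ordinal: it contains $\omega_1$ but not $\delta$.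

For $z\in[0,1]^\kappa$ and $A\subseteq\kappa$ let $z\upharpoonright A\in[0,1]^\kappa$ be equal to $z$ on $A$ and to $0$ off $A$.

**Lemma 6.** Let $Z\subseteq[0,1]^\kappa$ be compact and $K_1,K_2\subseteq Z$ disjoint compact sets. There is a finite $F\subseteq\kappa$ such that no $z\in K_1$ and $z'\in K_2$ agree on $F$.

*Proof.* Otherwise choose for each finite $F\subseteq\kappa$ a pair $(z_F,z'_F)\in K_1\times K_2$ agreeing on $F$. The net has a cluster point $(z,z')\in K_1\times K_2$. For each $\alpha$ we have $z_F(\alpha)=z_F'(\alpha)$ for all $F\ni\alpha$, so $z(\alpha)=z'(\alpha)$. Hence $z=z'\in K_1\cap K_2=\emptyset$, a contradiction. $\square$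

**Lemma 7.** Let $Z\subseteq[0,1]^\kappa$ be compact with $Z\cap\Sigma(\kappa)$ dense in $Z$, and let $M\prec H(\theta)$ with $\kappa,Z\in M$. Then $\rho_M(z):=z\upharpoonright(M\cap\kappa)$ belongs to $Z$ for every $z\in Z$, and $\rho_M:Z\to Z$ is continuous. For two such models,
$$\rho_M\rho_{M'}(z)=z\upharpoonright(M\cap M'\cap\kappa).\tag{1}$$
In particular $\rho_M\rho_M=\rho_M$, and $\rho_{M'}\rho_M=\rho_M\rho_{M'}=\rho_M$ if $M\subseteq M'$.

So a Valdivia compact space carries a *commuting* system of retractions. This is what we attack later.

*Proof.* Continuity is clear, since each coordinate of $\rho_M(z)$ is a coordinate of $z$ or $0$. Formula (1) is also clear. It remains to see $\rho_M(z)\in Z$. As $Z$ is closed, it suffices to approximate $\rho_M(z)$ on a finite $F\subseteq\kappa$ by points of $Z$.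

Let $\varepsilon>0$ be rational and $F_0=F\cap M$, so $F_0\in M$ by (F1). Choose rationals $q_\alpha$ with $|q_\alpha-z(\alpha)|<\varepsilon/2$ for $\alpha\in F_0$; the finite function $\alpha\mapsto q_\alpha$ is in $M$. By density there is $d\in Z\cap\Sigma(\kappa)$ with $|d(\alpha)-q_\alpha|<\varepsilon$ for all $\alpha\in F_0$. By elementarity there is such a $d$ in $M$. Its support is a countable element of $M$, so $\operatorname{suppt}(d)\subseteq M$ and $d=0$ on $F\setminus M$. Hence $|d(\alpha)-\rho_M(z)(\alpha)|<2\varepsilon$ for all $\alpha\in F$. $\square$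

*Example 5.* For $[0,\omega_1]$ embedded as in Example 2 and countable $M$ with $\delta=M\cap\omega_1$, we get $\rho_M(\gamma)=\gamma\cap\delta=\min(\gamma,\delta)$.

## Retracts of weight at most $\aleph_1$

**Proposition 8.** Every retract of weight $\le\aleph_1$ of a Valdivia compact space is Valdivia compact.

The plan is to exhaust the $\aleph_1$ many relevant coordinates by a chain of countable models. At each step the retraction gives a continuous lift from one stage to the next, and the new coordinates measure how far $y$ is from following the lift.

*Proof.* Let $X\subseteq[0,1]^\kappa$ be compact with $X\cap\Sigma(\kappa)$ dense, $r:X\to Y\subseteq X$ a retraction with $Y\ne\emptyset$, and $(g_\nu)_{\nu<\omega_1}$ continuous functions $Y\to[0,1]$ separating points of $Y$ (repetitions allowed). Take a chain $\langle C_\xi:\xi<\omega_1\rangle$ as in (F5) with $\kappa,X,Y,r,(g_\nu)_\nu\in C_0$. Put $M=\bigcup_\xi C_\xi\supseteq\omega_1$, $A_\xi=C_\xi\cap\kappa$ and $\rho_\xi(x)=x\upharpoonright A_\xi$. By Lemma 7, $\rho_\xi:X\to X$.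

**Step 1: the $\xi$-part of $r(x)$ depends only on the $\xi$-part of $x$.** We show
$$\rho_\xi r=\rho_\xi r\rho_\xi.\tag{2}$$
Let $\alpha\in A_\xi$ and let $s<t$ be rationals. The compact sets $\{x\in X:r(x)(\alpha)\le s\}$ and $\{x\in X:r(x)(\alpha)\ge t\}$ are disjoint. Lemma 6 gives a finite $F$ such that no point of the first agrees on $F$ with a point of the second. By elementarity there is such an $F\in C_\xi$, and then $F\subseteq A_\xi$. So if $x,x'$ agree on $A_\xi$, we never have $r(x)(\alpha)\le s<t\le r(x')(\alpha)$, for any $s<t$, nor with $x,x'$ exchanged. Hence $r(x)(\alpha)=r(x')(\alpha)$. Apply this to $x'=\rho_\xi(x)$.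

**Step 2: countable pieces of $Y$ that together see everything.** Let $q_\xi=\rho_\xi|_Y$ and $Y_\xi=q_\xi(Y)\subseteq X$. As $A_\xi$ is countable, $Y_\xi$ is compact metrizable. By (1), $\rho_\zeta q_\xi=q_\zeta$ for $\zeta\le\xi$. We claim that the maps $q_\xi$ separate points of $Y$. Let $\nu<\omega_1$ and take $\xi$ with $\nu\in C_\xi$, so $g_\nu\in C_\xi$. For rationals $s<t$ apply Lemma 6 and elementarity to $\{y\in Y:g_\nu(y)\le s\}$ and $\{y\in Y:g_\nu(y)\ge t\}$, exactly as in Step 1. The result is that $g_\nu(y)$ depends only on $y\upharpoonright A_\xi$. So if $q_\xi y=q_\xi y'$ for all $\xi$, then $g_\nu(y)=g_\nu(y')$ for all $\nu$ and $y=y'$.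

**Step 3: lifts.** For $\xi<\omega_1$ let $\sigma_\xi=\rho_{\xi+1}\circ r|_{Y_\xi}$. It maps $Y_\xi\subseteq X$ first into $Y$ and then into $Y_{\xi+1}$. It is a right inverse of the projection:
$$\rho_\xi\sigma_\xi=\mathrm{id}_{Y_\xi}.\tag{3}$$
Indeed, for $y\in Y$ we have $\rho_\xi\sigma_\xi(\rho_\xi y)=\rho_\xi\rho_{\xi+1}r(\rho_\xi y)=\rho_\xi r(\rho_\xi y)=\rho_\xi r(y)=\rho_\xi(y)$, by (1), by (2), and by $r(y)=y$.

**Step 4: new coordinates.** Let $\mathcal U_*$ and $\mathcal U_\xi$ be countable point-separating families of continuous functions to $[0,1]$ on $Y_0$ and on $Y_{\xi+1}$ respectively. Consider the functions $u\circ q_0$ for $u\in\mathcal U_*$, and for $\xi<\omega_1$, $u\in\mathcal U_\xi$ the functions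
$$\varphi^{\pm}_{\xi,u}(y)=\max\{0,\ \pm(u(q_{\xi+1}y)-u(\sigma_\xi q_\xi y))\}.$$
They are continuous with values in $[0,1]$. They separate points: let $y\ne y'$ and let $\zeta$ be least with $q_\zeta y\neq q_\zeta y'$. It exists by Step 2. It is not a limit, because $A_\zeta=\bigcup_{\xi<\zeta}A_\xi$ for limit $\zeta$. If $\zeta=0$, some $u\circ q_0$ separates. If $\zeta=\xi+1$, then $q_\xi y=q_\xi y'$, so $\sigma_\xi q_\xi y=\sigma_\xi q_\xi y'$, and some $u\in\mathcal U_\xi$ has $u(q_{\xi+1}y)\ne u(q_{\xi+1}y')$. So the two differences inside the maximum are different real numbers. A real number is determined by its positive and negative parts, so $\varphi^+_{\xi,u}$ or $\varphi^-_{\xi,u}$ separates $y$ and $y'$. Thus these functions embed $Y$ into a cube.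

**Step 5: density of countable support.** Let $y\in Y$ and $\xi<\omega_1$. We want $y_\xi\in Y$ that equals $y$ up to stage $\xi$ and follows the lifts afterwards. Define $z_\zeta\in Y_\zeta$ for $\xi\le\zeta<\omega_1$ such that $\rho_{\zeta'}z_\zeta=z_{\zeta'}$ whenever $\xi\le\zeta'\le\zeta$.

- Start with $z_\xi=q_\xi(y)$.
- Put $z_{\zeta+1}=\sigma_\zeta(z_\zeta)$. For $\zeta'\le\zeta$, by (1) and (3), $\rho_{\zeta'}z_{\zeta+1}=\rho_{\zeta'}\rho_\zeta\sigma_\zeta(z_\zeta)=\rho_{\zeta'}z_\zeta=z_{\zeta'}$.
- At a limit $\lambda$, the sets $q_\zeta^{-1}(z_\zeta)$, $\xi\le\zeta<\lambda$, are nonempty and compact. They decrease, since $q_\zeta(v)=z_\zeta$ implies $q_{\zeta'}(v)=\rho_{\zeta'}z_\zeta=z_{\zeta'}$. So they have a common point $y'$. Put $z_\lambda=q_\lambda(y')$; then $\rho_\zeta z_\lambda=q_\zeta(y')=z_\zeta$.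

By the same compactness argument there is $y_\xi\in Y$ with $q_\zeta(y_\xi)=z_\zeta$ for all $\zeta\in[\xi,\omega_1)$. For $\zeta\ge\xi$ we get $q_{\zeta+1}(y_\xi)=\sigma_\zeta q_\zeta(y_\xi)$, so $\varphi^\pm_{\zeta,u}(y_\xi)=0$. Only $\mathcal U_*$ and the countably many stages below $\xi$ remain, so $y_\xi$ has countable support.

Finally $y_\xi\to y$ as $\xi\to\omega_1$. For $\zeta\le\xi$ we have $q_\zeta(y_\xi)=\rho_\zeta z_\xi=q_\zeta(y)$. Let $G$ be an open neighborhood of $y$. The compact sets $\{v\in Y:q_\zeta(v)=q_\zeta(y)\}$ decrease with $\zeta$ and, by Step 2, have intersection $\{y\}$. So one of them is contained in $G$, and $y_\xi\in G$ for all $\xi\ge\zeta$. Hence the points of countable support are dense. $\square$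

Where does this stop working at weight $\aleph_2$? A strictly increasing chain of countable sets has length at most $\omega_1$, so it covers at most $\aleph_1$ coordinates. If we use a chain of models of size $\aleph_1$ and length $\omega_2$ instead, the pieces $Y_\xi$ may need $\aleph_1$ functions $u$ each, and "zero from stage $\xi$ on" no longer gives countable support. To reach all of $Y$ by countable models we need a non-linear family of them, and then the projections must fit together as in (1) for models that are *not* in a chain. This is where we look for a counterexample.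

## A set system on $\omega_2$ coded by bijections

Fix bijections $e_\eta:\omega_1\to\eta$ for $\omega_1\le\eta<\omega_2$ and let $e=\langle e_\eta\rangle$. Let $L$ be the set of all $S\subseteq\omega_2$ such that

- (L1) if $\alpha<\beta<\omega_1$ and $\beta\in S$, then $\alpha\in S$; so $S\cap\omega_1$ is an ordinal $\le\omega_1$;
- (L2) if $\eta\in S$, $\omega_1\le\eta<\omega_2$ and $\nu<\omega_1$, then $\nu\in S\iff e_\eta(\nu)\in S$.

The purpose of (L2) is the following rigidity: for $S\in L$ and $\eta\in S\setminus\omega_1$,
$$S\cap\eta=e_\eta[S\cap\omega_1],\tag{4}$$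
because each $x<\eta$ is $e_\eta(\nu)$ for exactly one $\nu<\omega_1$, and $x\in S\iff\nu\in S$. So one element $\eta\in S$ and the ordinal $S\cap\omega_1$ decide $S$ below $\eta$.

*Example 6.* Every ordinal $\gamma\le\omega_2$ is in $L$. For $\gamma\le\omega_1$, (L2) is vacuous. For $\gamma>\omega_1$ and $\eta\in\gamma$, $\eta\ge\omega_1$, both sides of the equivalence in (L2) are true. For $\omega_1\le\eta<\omega_2$ the singleton $\{\eta\}$ is in $L$, since both sides are false (note $e_\eta(\nu)<\eta$). So $L$ is not linearly ordered by inclusion.

**Lemma 9.** $L$ is closed in $\mathcal P(\omega_2)$ and closed under arbitrary intersections, $\omega_2\in L$, and $\mathrm{Cl}(A)$ is countable for every countable $A$.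

*Proof.* Each instance of (L1) or (L2) involves at most three coordinates, so it defines a clopen set; $L$ is an intersection of these. Let $S=\bigcap_iS_i$ with $S_i\in L$. (L1) passes to $S$. If $\eta\in S$, $\eta\ge\omega_1$, then $\eta\in S_i$ for all $i$, so $\nu\in S$ iff $\nu\in S_i$ for all $i$, iff $e_\eta(\nu)\in S_i$ for all $i$, iff $e_\eta(\nu)\in S$. Clearly $\omega_2\in L$.

Given a countable $A$, close it off in $\omega$ steps: at each step add all elements of the countable ordinals already present, all $e_\eta(\nu)$ with $\nu<\omega_1\le\eta$ present, and all $e_\eta^{-1}(x)$ with $x<\eta$, $\omega_1\le\eta$, both present. The result is countable, contains $A$, and satisfies (L1) and both directions of (L2). So it contains $\mathrm{Cl}(A)$. $\square$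

Now put
$$X=\exp(L),\qquad Y=\{w\in X:\omega_2\in w\},\qquad r(w)=w\cup\{\omega_2\}.$$

**Proposition 10.** $X$ is a zero-dimensional Valdivia compact space of weight $\le\aleph_2$, and $Y$ is a retract of $X$, closed in $X$.

*Proof.* The first part is Lemma 9 with Lemmas 3 and 4. The set $Y$ is closed since membership is a closed relation, $r$ is continuous since union is, $r$ maps into $Y$, and $r(w)=w$ for $w\in Y$. $\square$

## Truncations of $Y$ that do not commute

Before the proof, let us see what happens if we try to make $Y$ Valdivia. In $X$, with the coordinates from Lemma 4, truncation is easy to describe. For $C\in L$ and $w\in X$, the trace $w|C$ is again a point of $X$: its members $S\cap C$ are in $L$, and it is compact as the image of $w$ under $S\mapsto S\cap C$. It agrees with $w$ on all coordinates $W_{F,\mathcal T}$ with $F\subseteq C$. It lies in no $W_{F,\mathcal T}$ with $F\not\subseteq C$, since $F=\bigcup(w|C)|F\subseteq C$ otherwise. So $w\mapsto w|C$ simply sets the coordinates with $F\not\subseteq C$ to $0$.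

The obvious system on $Y$ is therefore $R_C(w)=r(w|C)=w|C\cup\{\omega_2\}$. These are continuous maps $Y\to Y$, and $R_CR_C=R_C$ because $C=\omega_2\cap C\in w|C$. But they do not commute. Let $y=\{\omega_2\}$ and let $C\subsetneq C'\subsetneq\omega_2$ be in $L$. Then
$$R_{C'}R_C(y)=R_{C'}(\{C,\omega_2\})=\{C,C',\omega_2\},\qquad R_CR_{C'}(y)=R_C(\{C',\omega_2\})=\{C,\omega_2\}.$$

For $[0,\omega_1]$ the same defect was cured by filling in. Try $E_C(w)=w|C\cup\{S\in L:C\subseteq S\}$. Take $C=\emptyset$, $C'=\{\omega_1\}$. Then $E_\emptyset(w)=L$ for all $w$, so $E_\emptyset E_{C'}(y)=L$, while every member of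
$$E_{C'}E_\emptyset(y)=E_{C'}(L)=L|\{\omega_1\}\cup\{S\in L:\omega_1\in S\}$$
is empty or contains $\omega_1$, so $\{\omega_1+1\}\in L$ is missing. Again the maps do not commute, this time because $L$ is not linearly ordered.

None of this shows that $Y$ fails to be Valdivia, since an unknown embedding could give quite different projections. So the task is to find properties shared by the projections from *every* embedding, and then to contradict (1). Two properties are enough. First, the projection of $w$ for a model $M$ has the same trace on $M\cap\omega_2$ as $w$, whatever the embedding. Second, for a countable model $N$, the projection of *any* $w\in Y$ must contain an $S$ that covers $N\cap\omega_2$ but whose ordinal $S\cap\omega_1$ is frozen at $N\cap\omega_1$. Like $E_\delta(w)\ni\delta$ in the toy case, this forces filling in, and (4) will make the filling in impossible.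

## The projections given by an arbitrary embedding of $Y$

From now on suppose that $Y$ is Valdivia compact. Fix an embedding $h:Y\to[0,1]^\kappa$ with $h(Y)\cap\Sigma(\kappa)$ dense in $h(Y)$, with coordinate functions $f_\alpha$, $\alpha<\kappa$. Let $p=(\kappa,h,Y,e)$, and fix a regular $\theta$ with $p\in H(\theta)$, large in the sense above. Call $M$ a *good model* if $p\in M\prec H(\theta)$; it may be countable or not. Lemma 7 for $Z=h(Y)$, carried over to $Y$, gives continuous maps $\rho_M:Y\to Y$, where $\rho_M(w)$ is the point of $Y$ with $f_\alpha(\rho_M(w))=f_\alpha(w)$ for $\alpha\in M\cap\kappa$ and $f_\alpha(\rho_M(w))=0$ for $\alpha\in\kappa\setminus M$. They satisfy (1): for good models $M,M',M''$ with $M\cap M'=M''$ we have $\rho_M\rho_{M'}=\rho_{M''}$.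

**Lemma 11.** Let $M$ be good and $C=M\cap\omega_2$. For $w,w'\in Y$: $\rho_M(w)=\rho_M(w')$ if and only if $w|C=w'|C$. Consequently $\rho_M(w)|C=w|C$.

*Proof.* The lemma says that the functions $f_\alpha$, $\alpha\in M$, and the traces on finite $F\subseteq C$ carry the same information. Note that $\rho_M(w)=\rho_M(w')$ means $f_\alpha(w)=f_\alpha(w')$ for all $\alpha\in M\cap\kappa$.

**Step 1: traces determine the functions.** Let $w|C=w'|C$, $\alpha\in M\cap\kappa$, and let $s<t$ be rationals. The disjoint compact sets $\{v\in Y:f_\alpha(v)\le s\}$ and $\{v\in Y:f_\alpha(v)\ge t\}$ are separated by a clopen subset of the zero-dimensional compact space $Y$. By Lemma 3 there is a finite $F\subseteq\omega_2$ such that no $v,v'\in Y$ with $v|F=v'|F$ satisfy $f_\alpha(v)\le s$ and $f_\alpha(v')\ge t$. By elementarity such an $F$ exists in $M$, and being finite, $F\subseteq M\cap\omega_2=C$. So $w|F=w'|F$, and we do not have $f_\alpha(w)\le s<t\le f_\alpha(w')$, nor the same with $w,w'$ exchanged. As $s<t$ were arbitrary, $f_\alpha(w)=f_\alpha(w')$.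

**Step 2: the functions determine the traces.** Let $\rho_M(w)=\rho_M(w')$ and let $F\subseteq C$ be finite, so $F\in M$. The space $Y$ is the disjoint union of the finitely many clopen sets $\{v\in Y:v|F=\mathcal T\}$. Apply Lemma 6 to each pair of their images under $h$, and let $Z_F$ be the union of the finitely many finite sets obtained. Then $v|F=v'|F$ whenever $f_\alpha(v)=f_\alpha(v')$ for all $\alpha\in Z_F$. By elementarity there is a finite set with this property in $M$; it is a subset of $M$. Hence $w|F=w'|F$ for every finite $F\subseteq C$. Now $w|C$ and $w'|C$ are compact subsets of $\{0,1\}^C$, as images of $w$ and $w'$ under a restriction map, and closed subsets of $\{0,1\}^C$ with the same traces on all finite sets are equal.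

**Step 3: the last claim.** Since $\rho_M(\rho_M(w))=\rho_M(w)$, the equivalence applies to the pair $\rho_M(w),w$. $\square$

If $N$ is a countable good model, then $N\cap\omega_2\in L$. Indeed $N\cap\omega_1$ is an ordinal, which gives (L1). For $\eta\in N$ with $\omega_1\le\eta<\omega_2$ we have $e_\eta\in N$, so $\nu\in N\iff e_\eta(\nu)\in N$ for $\nu<\omega_1$, which gives (L2).

**Lemma 12.** Let $N$ be a countable good model and $w\in Y$. There is $S\in\rho_N(w)$ with $S\supseteq N\cap\omega_2$ and $S\cap\omega_1=N\cap\omega_1$.

The idea: $\rho_N$ cannot tell $w$ from $w\cup\{C\}$, $C=N\cap\omega_2$, since $\omega_2\in w$ already has the trace $C$ on $C$. But $w\cup\{C\}$ is a limit of points $w\cup\{C_n\}$ with $C_n\in N$, and $\rho_N$ does see $C_n$ and its ordinal $C_n\cap\omega_1$.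

*Proof.* Let $C=N\cap\omega_2$ and $\delta=N\cap\omega_1$.

**Step 1: approximate $C$ from inside $N$.** Write $C$ as an increasing union of finite sets $F_n$ and let $C_n=\mathrm{Cl}(F_n)$. As $F_n,e\in N$ and $L$ is definable from $e$, we have $C_n\in N$. By Lemma 9, $C_n$ is countable, so $C_n\subseteq N\cap\omega_2=C$. The sets $C_n$ increase and $F_n\subseteq C_n\subseteq C$, so $C_n\to C$ in $L$. By (L1) and countability, $\nu_n:=C_n\cap\omega_1$ is a countable ordinal; it lies in $N$, so $\nu_n<\delta$.

**Step 2: pass to the limit.** Let $w_n=w\cup\{C_n\}\in Y$. Then $w_n\to w\cup\{C\}$. Since $\omega_2\in w$, we have $C=\omega_2\cap C\in w|C$, hence $(w\cup\{C\})|C=w|C$. By Lemma 11, $\rho_N(w\cup\{C\})=\rho_N(w)$, and by continuity $\rho_N(w_n)\to\rho_N(w)$.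

**Step 3: members of $\rho_N(w_n)$.** By Lemma 11, $\rho_N(w_n)|C=w_n|C$, and this contains $C_n\cap C=C_n$. Pick $S_n\in\rho_N(w_n)$ with $S_n\cap C=C_n$. As $\delta\subseteq C$, we get $S_n\cap\delta=C_n\cap\delta=\nu_n<\delta$. Since $S_n\cap\omega_1$ is an ordinal whose intersection with $\delta$ is smaller than $\delta$, it is itself smaller than $\delta$, so $S_n\cap\omega_1=\nu_n$.

**Step 4: the limit set.** Let $S$ be a cluster point of $(S_n)$ in $L$. As membership is closed, $S\in\rho_N(w)$. Each $x\in C$ is in $F_n\subseteq S_n$ for all large $n$, so $x\in S$; thus $C\subseteq S$. If $\delta\le\nu<\omega_1$, then $\nu\notin S_n$ for all $n$, so $\nu\notin S$. Hence $S\cap\omega_1=\delta$. $\square$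

## Four models and the contradiction

We look for good models $P,Q,N$ (countable) and $M$ (of size $\aleph_1$) with the following properties, where $\xi$ is a countable ordinal and $\eta<\omega_2$:
$$M\cap\omega_2=\eta>\omega_1,\qquad M\cap Q=P,\qquad \eta\in Q,\qquad P\cap\omega_2=e_\eta[\xi],\tag{5}$$
$$P\subseteq N,\qquad N\cap\omega_1=\xi,\qquad N\cap\omega_2\subseteq\eta,\qquad N\cap\omega_2\not\subseteq P.\tag{6}$$
So $Q$ extends $P$ by something at or above $\eta$, and $N$ extends $P$ by something below $\eta$, without a new countable ordinal. We will compute $\rho_P(\{\omega_2\})$ through $N$ and through $Q$, and the two answers will disagree.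

Fix a regular $\theta'$ large enough that $H(\theta)\in H(\theta')$ and first-order satisfaction in $H(\theta)$ is definable in $H(\theta')$.

**Step 1: the model $M$.** Here we get a model whose trace on $\omega_2$ is an ordinal. Let $\langle C_\xi:\xi<\omega_1\rangle$ be a chain as in (F5) of countable elementary submodels of $H(\theta')$, with $H(\theta),p\in C_0$. Let $M_1=\bigcup_\xi C_\xi\prec H(\theta')$; then $\omega_1\subseteq M_1$. If $\omega_1\le\beta\in M_1\cap\omega_2$, then $e_\beta\in M_1$ and $\beta=e_\beta[\omega_1]\subseteq M_1$. So $\eta:=M_1\cap\omega_2$ is transitive, that is, an ordinal. As $|M_1|=\aleph_1$ and $\omega_1\in M_1$, we have $\omega_1<\eta<\omega_2$.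

**Step 2: the models $Q$ and $P$.** Here we cut $M_1$ by a countable model that knows the chain. The sequence $\langle C_\xi\rangle$ is an element of $H(\theta')$. Let $N_0\prec H(\theta')$ be countable with $H(\theta),p,\langle C_\xi\rangle\in N_0$, and from now on let $\xi=N_0\cap\omega_1$, a limit ordinal. By definability $M_1,\eta\in N_0$.

We claim $N_0\cap M_1=C_\xi$. For $\xi'<\xi$ we have $\xi'\in N_0$, so $C_{\xi'}\in N_0$ is countable and $C_{\xi'}\subseteq N_0$; by continuity $C_\xi=\bigcup_{\xi'<\xi}C_{\xi'}\subseteq N_0\cap M_1$. Conversely, if $x\in N_0\cap M_1$, the least $\xi'$ with $x\in C_{\xi'}$ is definable from $x$ and the chain, so it lies in $N_0\cap\omega_1=\xi$, and $x\in C_{\xi'}\subseteq C_\xi$. In particular $C_\xi\cap\omega_1=N_0\cap\omega_1=\xi$, as $\omega_1\subseteq M_1$.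

Put
$$M=M_1\cap H(\theta),\qquad Q=N_0\cap H(\theta),\qquad P=C_\xi\cap H(\theta).$$
By (F4) these are good models, and $Q$, $P$ are countable. We have $M\cap Q=P$, $M\cap\omega_2=\eta$ and $Q\cap\omega_1=P\cap\omega_1=\xi$. Also $\eta\in Q$, and $\eta\notin P$ since $P\cap\omega_2\subseteq M\cap\omega_2=\eta$. Finally $P\cap\omega_2=Q\cap M\cap\omega_2=Q\cap\eta$. Since $e,\eta\in Q$, the bijection $e_\eta$ is in $Q$, and $e_\eta(\nu)\in Q\iff\nu\in Q\cap\omega_1=\xi$. So $P\cap\omega_2=Q\cap\eta=e_\eta[\xi]$, and (5) holds.

**Step 3: the model $N$.** Here we reflect $Q$ to a similar model inside $M_1$. Consider the statement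

"there is a countable $N\prec H(\theta)$ with $p\in N$, $P\subseteq N$, $N\cap\omega_1=\xi$ and $N\cap\omega_2\not\subseteq P$."

It holds in $H(\theta')$, with $N=Q$ as witness: $\eta\in Q\setminus P$. Its parameters are in $M_1$. For $H(\theta)$ and $p$ this is the choice of $C_0$; $\xi\in\omega_1\subseteq M_1$; and $P=C_\xi\cap H(\theta)$ is in $M_1$ because $C_\xi\in C_{\xi+1}\subseteq M_1$. By elementarity there is such an $N$ in $M_1$. As $N$ is countable, $N\subseteq M_1$, so $N\cap\omega_2\subseteq\eta$. Thus $N$ is a good model and (6) holds.

**Step 4: $\rho_P(y)$ seen from $N$.** Let $y=\{\omega_2\}\in Y$. Since $P\subseteq N$, (1) gives $\rho_P(y)=\rho_N(\rho_P(y))$. Lemma 12, applied to $N$ and the point $\rho_P(y)\in Y$, gives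
$$S\in\rho_P(y)\quad\text{with}\quad S\supseteq N\cap\omega_2,\qquad S\cap\omega_1=\xi.\tag{7}$$

**Step 5: $\rho_P(y)$ seen from $Q$.** Since $M\cap Q=P$, (1) gives $\rho_P(y)=\rho_M(\rho_Q(y))$. By Lemma 11 for $M$, whose trace on $\omega_2$ is $\eta$,
$$\rho_P(y)|\eta=\rho_Q(y)|\eta.$$
So there is $S'\in\rho_Q(y)$ with $S'\cap\eta=S\cap\eta$. By Lemma 11 for $Q$, $\rho_Q(y)|(Q\cap\omega_2)=y|(Q\cap\omega_2)=\{Q\cap\omega_2\}$. So every member of $\rho_Q(y)$ contains $Q\cap\omega_2$; in particular $\eta\in S'$.

**Step 6: the two views disagree.** Since $\eta>\omega_1$, we have $S'\cap\omega_1=S\cap\omega_1=\xi$. As $\eta\in S'\in L$, the rigidity (4) gives $S'\cap\eta=e_\eta[S'\cap\omega_1]=e_\eta[\xi]=P\cap\omega_2$. With $N\cap\omega_2\subseteq\eta$ and (7),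
$$N\cap\omega_2\subseteq S\cap\eta=S'\cap\eta=P\cap\omega_2,$$
which contradicts $N\cap\omega_2\not\subseteq P$ in (6). So $Y$ is not Valdivia compact. Together with Proposition 10 this proves Theorem 1. $\blacksquare$

Note where each ingredient enters. The element $\omega_2\in w$ hides $C$ in Lemma 12, and this is what the retraction supplies. The models $N$ and $Q$ both extend $P$ without a new countable ordinal, which cannot happen between members of one chain as in (F5), where $C_\xi\cap\omega_1$ grows strictly.

## All weights from $\aleph_2$ on

It remains to prove Theorem 2.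

**Step 1: weight $\lambda\le\aleph_1$.** This is Proposition 8.

**Step 2: the weight of $Y$.** Let $X,Y$ be as in Theorem 1, with $X=\exp(L)$ as constructed. Being a subspace of $X$, $Y$ has weight at most $\aleph_2$. By Proposition 8 its weight is not $\le\aleph_1$. So it is exactly $\aleph_2$.

**Step 3: inflating the weight.** Let $\lambda\ge\aleph_2$. The disjoint sum $X\sqcup\{0,1\}^\lambda$ is zero-dimensional Valdivia compact. To see this, take as clopen sets the sets $W_{F,\mathcal T}\subseteq X$ of Lemma 4, the sets $\{x\in\{0,1\}^\lambda:x(\alpha)=1\}$ for $\alpha<\lambda$, and the set $X$ itself. They separate points: two points of the same summand by the respective family, two points of different summands by $X$. The points of the dense set $D$ of Lemma 4 and the points of finite support in $\{0,1\}^\lambda$ form a dense set, and each of them lies in only countably many of the sets. Applying $r$ on $X$ and the identity on $\{0,1\}^\lambda$, we see that $Y\sqcup\{0,1\}^\lambda$ is a retract. Its weight is $\max(\aleph_2,\lambda)=\lambda$.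

**Step 4: the inflated retract is not Valdivia.** A nonempty clopen subset $U$ of a Valdivia compact space $Z\subseteq[0,1]^\kappa$ is Valdivia compact: $U$ is compact, and since $U$ is open in $Z$ and $Z\cap\Sigma(\kappa)$ is dense in $Z$, the set $U\cap\Sigma(\kappa)$ is dense in $U$. So if $Y\sqcup\{0,1\}^\lambda$ were Valdivia compact, its clopen subset $Y$ would be too, contrary to Theorem 1. Hence for every $\lambda\ge\aleph_2$ there is a retract of weight $\lambda$ of a Valdivia compact space that is not Valdivia compact. This proves Theorem 2. $\blacksquare$
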